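# Exponents of Schur multipliers: a metabelian 2-group of exponent 8 with an element of order divisible by 16 in $H_2$

## 1. Exponents, metabelian groups and $H_2(G,\mathbb Z)$

**Definition (exponent).** The exponent $\exp(G)$ of a group $G$ is the smallest positive integer $n$ with $g^n=1$ for all $g\in G$. For instance, the dihedral group $D=\langle r,s\mid r^4=s^2=1,\ srs=r^{-1}\rangle$ of order 8 has exponent 4.

**Definition (metabelian).** A group $G$ is metabelian if its derived subgroup $G'$ is abelian. If $A$ and $Q$ are abelian and $Q$ acts on $A$, then $G=A\rtimes Q$ is metabelian, because $G/A\cong Q$ is abelian and so $G'\subset A$. The group $D$ above is $\mathbb Z/4\rtimes\mathbb Z/2$. The symmetric group $S_4$ is not metabelian, since $S_4'=A_4$ is not abelian.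

We write $A$ additively and $q x$ for the action. In $A\rtimes Q$, multiplying out gives
$$(xq)^n=(1+q+q^2+\dots+q^{n-1})x\cdot q^n\qquad(x\in A,\ q\in Q). \tag{1}$$

**Definition (Schur multiplier).** $H_2(G,\mathbb Z)$ is the second homology group of $G$ with trivial coefficients $\mathbb Z$. If $G=\mathcal F/\mathcal R$ with $\mathcal F$ free, Hopf's formula gives $H_2(G,\mathbb Z)\cong(\mathcal R\cap\mathcal F')/[\mathcal F,\mathcal R]$. For $G$ cyclic we may take $\mathcal F=\mathbb Z$, so $\mathcal F'=1$ and $H_2(G,\mathbb Z)=0$. For $G$ abelian, $H_2(G,\mathbb Z)\cong\Lambda^2G$, so $H_2((\mathbb Z/n)^2,\mathbb Z)\cong\mathbb Z/n$.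

**Definition (central extension).** This is an exact sequence $1\to C\to E\to G\to1$ with $C$ central in $E$. The five-term exact sequence
$$H_2(E,\mathbb Z)\to H_2(G,\mathbb Z)\to C\to E/E'\to G/G'\to0$$
says that
$$\text{the image of }H_2(G,\mathbb Z)\to C\text{ is }\ker(C\to E/E')=C\cap E'. \tag{2}$$
So an element of order $N$ in $C\cap E'$ forces an element of order divisible by $N$ in $H_2(G,\mathbb Z)$. Example: let $E$ be the dihedral group of order 16 with rotation $r$ of order 8. Then $E'=\langle r^2\rangle$, the center is $C=\langle r^4\rangle\subset E'$, and $E/C$ is the dihedral group $D$ of order 8. Hence $H_2(D,\mathbb Z)$ maps onto $\mathbb Z/2$.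

**Definition (invariant alternating form).** Let $Q$ be an abelian group and $P$ a $\mathbb Z[Q]$-module. A bilinear $F:P\times P\to\mathbb Z$ is $Q$-invariant if $F(qx,qx')=F(x,x')$, and alternating if $F(x,x)=0$. If $P$ has $\mathbb Z[Q]$-basis $e_1,\dots,e_d$, an invariant form is the same as the family of functions $F_{kl}(q)=F(qe_k,e_l)$ on $Q$. It is alternating exactly when $F_{lk}(q)=-F_{kl}(q^{-1})$ for all $k,l$ and $F_{kk}(1)=0$. Example: $Q=\langle q\rangle\cong\mathbb Z/8$, $P=\mathbb Z[Q]e$, with $F(qe,e)=1$, $F(q^{-1}e,e)=-1$ and $F(q^he,e)=0$ for the other $h$.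

For upper bounds we need cohomology. The textbook facts are these, for finite $G$.

* Since $\mathbb Q/\mathbb Z$ is injective, $H^2(G,\mathbb Q/\mathbb Z)\cong\mathrm{Hom}(H_2(G,\mathbb Z),\mathbb Q/\mathbb Z)$. A finite abelian group and its dual have the same exponent, so $\exp H^2(G,\mathbb Q/\mathbb Z)=\exp H_2(G,\mathbb Z)$. The group $H^2(G,\mathbb Q/\mathbb Z)$ classifies central extensions of $G$ by $\mathbb Q/\mathbb Z$.
* For $A$ abelian, $H^2(A,\mathbb Q/\mathbb Z)\cong\mathrm{Hom}(\Lambda^2A,\mathbb Q/\mathbb Z)$ naturally; a central extension goes to its commutator form.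
* (Lyndon–Hochschild–Serre.) Let $A\trianglelefteq G$ be abelian, $Q=G/A$, $\hat A=\mathrm{Hom}(A,\mathbb Q/\mathbb Z)$. The group $\ker(\mathrm{res}_A)\subset H^2(G,\mathbb Q/\mathbb Z)$ contains $\inf H^2(Q,\mathbb Q/\mathbb Z)$, and $\ker(\mathrm{res}_A)/\inf H^2(Q,\mathbb Q/\mathbb Z)=E_\infty^{1,1}$. No differential arrives at position $(1,1)$, so $E^{1,1}_\infty\subset E_2^{1,1}=H^1(Q,\hat A)$. All this is natural for automorphisms of $G$ preserving $A$.
* If $S$ is a Sylow $p$-subgroup of $G$, then $H_2(S,\mathbb Z)\to H_2(G,\mathbb Z)_{(p)}$ is onto, because transfer followed by this map is multiplication by the index $[G:S]$, which is prime to $p$.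

## 2. Does $\exp(H_2(G,\mathbb Z))$ divide $\exp(G)$ when $G$ is metabelian?

Schur's exponent conjecture, which we call Conjecture 1, states: if $G$ is a finite group, then $\exp(H_2(G,\mathbb Z))\mid\exp(G)$. It is known to be false in general. The question, whose source is Viji Z Thomas, "On Schurs exponent conjecture and its relation to Noether's Rationality problem", arXiv:2007.03476 (2020), is whether Conjecture 1 is true for metabelian groups. The answer is no.

**Theorem A.** Let $n=2^m$, $m\ge3$. There is a finite abelian $2$-group $A$ with an action of $Q=(\mathbb Z/8)^3$ such that $G=A\rtimes Q$ has $\exp(G)=n$ and $H_2(G,\mathbb Z)$ has an element of order divisible by $2n$. As $G$ is metabelian, Conjecture 1 is false for metabelian groups.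

In particular there is a metabelian $G$ with $\exp(G)=8$ and $16\mid\exp(H_2(G,\mathbb Z))$. A complement says that, among split extensions of abelian groups, nothing smaller and nothing worse can occur.

**Theorem B.** Let $G=A\rtimes Q$ be finite with $A,Q$ abelian.

1. $\exp(H_2(G,\mathbb Z))\mid2\exp(G)$.
2. If $8\nmid\exp(G)$, then $\exp(H_2(G,\mathbb Z))\mid\exp(G)$.
3. For every $n$ divisible by $8$ there is such a $G$ with $\exp(G)=n$ and $\exp(H_2(G,\mathbb Z))=2n$.

The simplest case is $G$ abelian. Then $H_2(G,\mathbb Z)=\Lambda^2G$, and $n(x\wedge x')=(nx)\wedge x'=0$ for $n=\exp(G)$. So the divisibility holds, with equality of exponents for $G=(\mathbb Z/n)^2$. The next case is a split extension. We prove Theorem B(1) now, since it tells us where to look; parts (2) and (3) are proved in Section 12.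

## 3. For $A\rtimes Q$ at most a factor 2 can be gained

Let $G=A\rtimes Q$, $n=\exp(G)$.

**Step 1: splitting off $Q$.** The purpose is to isolate the part of $H^2$ that is not obviously killed by $n$. Since $G\to Q$ splits, $\mathrm{res}_Q\circ\inf=\mathrm{id}$, and
$$H^2(G,\mathbb Q/\mathbb Z)=\inf H^2(Q,\mathbb Q/\mathbb Z)\oplus K,\qquad K=\ker(\mathrm{res}_Q).$$
The first summand is $\mathrm{Hom}(\Lambda^2Q,\mathbb Q/\mathbb Z)$, killed by $\exp(Q)\mid n$. Let $K_1=K\cap\ker(\mathrm{res}_A)$. As $K\cap\inf H^2(Q,\mathbb Q/\mathbb Z)=0$, the group $K_1$ embeds in $\ker(\mathrm{res}_A)/\inf H^2(Q,\mathbb Q/\mathbb Z)\subset H^1(Q,\hat A)$. The latter is killed by $\exp(A)\mid n$, so $nK_1=0$.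

**Step 2: the automorphism $\theta:aq\mapsto a^{-1}q$.** We use it to separate the two remaining layers by a sign. It is an automorphism because inversion on $A$ commutes with the action of $Q$. It is the identity on $Q$ and preserves $A$, so $\theta^*$ preserves $K$ and $K_1$. On $H^1(Q,\hat A)$, hence on $K_1$, it acts as $-1$. On $H^2(A,\mathbb Q/\mathbb Z)=\mathrm{Hom}(\Lambda^2A,\mathbb Q/\mathbb Z)$ it acts trivially, since $f(-x,-x')=f(x,x')$.

**Step 3: conclusion.** Let $\omega\in K$. Then $\mathrm{res}_A(\omega-\theta^*\omega)=0$, so $\omega-\theta^*\omega\in K_1$ and $n(\omega-\theta^*\omega)=0$. Also $n\,\mathrm{res}_A\omega=0$, so $n\omega\in K_1$ and $\theta^*(n\omega)=-n\omega$. Therefore $0=n\omega-\theta^*(n\omega)=2n\omega$, which proves Theorem B(1). If $n$ is odd, then $n\omega\in K_1$ is killed by both $n$ and $2$, so $n\omega=0$, and $\exp(H_2(G,\mathbb Z))\mid n$. $\square$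

So for $G=A\rtimes Q$ the only possible excess is a factor of 2 at the prime 2, and by part (2) it needs $8\mid\exp(G)$. Theorem A realizes this first possibility.

## 4. From an invariant form to a central extension

By (2) we want a group $E$ with a central subgroup $C\cong\mathbb Z/2n$ generated by a product of commutators, such that $E/C$ is a split extension of exponent $n$. We now write down the conditions under which an integral form produces such an $E$.

**Conventions, for Sections 4–11.** $Q=(\mathbb Z/8)^3$ is written multiplicatively with generators $q_1,q_2,q_3$; $q^h=q_1^{h_1}q_2^{h_2}q_3^{h_3}$; $\sigma_i=q_i-1\in\mathbb Z[Q]$; $\varepsilon_i$ are the unit vectors of $\mathbb Z^3$, and $\mathbf 1=(1,1,1)$. Put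
$$P=\bigoplus_{k=1}^3\mathbb Z[Q]e_k,\qquad y=\sigma_1e_1+\sigma_2e_2+\sigma_3e_3\in P,\qquad \Lambda_g=\sum_{t=0}^7q^{tg}\quad(g\in\mathbb Z^3).$$
The phrase "$(i,j,k)$ cyclic" means $(1,2,3)$, $(2,3,1)$ or $(3,1,2)$. Functions of $h$ are functions on $\mathbb Z^3$ of period dividing 8 in each coordinate unless said otherwise, $(T_vf)(h)=f(h+v)$ and $T_i=T_{\varepsilon_i}$. For an invariant form $F$ on $P$ put $F_{kl}(h)=F(q^he_k,e_l)$.

**Proposition 1.** Suppose $F:P\times P\to\mathbb Z$ is $Q$-invariant, bilinear, alternating, with $F(e_1,e_2)$ odd, and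

* (a) $F(y,x)=0$ for all $x\in P$;
* (b) $F(\Lambda_gx,x')\equiv0\pmod8$ for all $g,x,x'$;
* (c) $F(\Lambda_gx,\Lambda_{g'}x')\equiv0\pmod{16}$ for all $g,g',x,x'$;
* (d) $\sum_kF(e_k,q_ke_k)+\sum_{k<l}F(\sigma_ke_k,\sigma_le_l)$ is odd.

Then Theorem A holds.

*Proof.* **Step 1: half of the form.** To build a group with commutator form $2F$ we write $F$ as the antisymmetrization of an invariant bilinear $\varphi:P\times P\to\mathbb Z$:
$$\varphi(x,x')-\varphi(x',x)=F(x,x').$$
Put $\varphi(q^he_k,q^{h'}e_l)=F_{kl}(h-h')$ for $k<l$, $0$ for $k>l$, and $\alpha_k(h-h')$ for $k=l$, where $\alpha_k$ is to satisfy $\alpha_k(h)-\alpha_k(-h)=F_{kk}(h)$. For $k\ne l$ the identity follows from $F_{lk}(h)=-F_{kl}(-h)$. The function $\alpha_k$ exists: $F_{kk}(-h)=-F_{kk}(h)$, so $F_{kk}(h)=0$ whenever $h=-h$ in $Q$, and there we put $\alpha_k(h)=0$; in each pair $\{h,-h\}$ with $h\neq-h$ choose one member $h$ and put $\alpha_k(h)=F_{kk}(h)$, $\alpha_k(-h)=0$.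

**Step 2: a class-2 group over $P$.** Let $N=2n$ and $\tilde P=P\times\mathbb Z/N$ with
$$(x,a)(x',a')=(x+x',\,a+a'+2\varphi(x,x')).$$
This is a group because $\varphi$ is bilinear, and $Q$ acts by $q(x,a)=(qx,a)$ because $\varphi$ is invariant. The commutator of $(x,a)$ and $(x',a')$ is $(0,2\varphi(x,x')-2\varphi(x',x))=(0,2F(x,x'))$.

**Step 3: the relations to impose.** Formula (1) dictates what must be killed for exponent $n$. Put $N_g=\sum_{t=0}^{n-1}q^{tg}=\frac n8\Lambda_g$ and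
$$R=\mathbb Z[Q]y+\sum_gN_gP,\qquad\tilde R=R\times\mathbb Z/N .$$
$R$ is a $\mathbb Z[Q]$-submodule and $\tilde R$ a $Q$-stable subgroup of $\tilde P$. By (a) and invariance $F(\mathbb Z[Q]y,P)=0$; with (b), $F(R,P)\subset\frac n8\cdot8\,\mathbb Z=n\mathbb Z$. So $2F(R,P)\subset N\mathbb Z$, and $\tilde R$ is central in $\tilde P$. By (a) and (c),
$$F(R,R)\subset\tfrac{n^2}{64}\cdot16\,\mathbb Z=\tfrac{n^2}4\mathbb Z=2n\cdot\tfrac n8\,\mathbb Z\subset2n\mathbb Z,$$
since $n\ge8$ is a power of 2.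

**Step 4: an invariant character on $\tilde R$.** It lets us collapse $\tilde R$ onto $\mathbb Z/N$. Define $\chi(\rho,a)=a-\varphi(\rho,\rho)\in\mathbb Z/N$. We compute
$$2\varphi(\rho,\rho')-\varphi(\rho+\rho',\rho+\rho')=-\varphi(\rho,\rho)-\varphi(\rho',\rho')+F(\rho,\rho'),$$
and $F(\rho,\rho')\equiv0$ mod $N$ by Step 3, so $\chi$ is a homomorphism. It is $Q$-invariant and $\chi(0,a)=a$. Hence $\ker\chi$ is central in $\tilde P$ and $Q$-stable, so normal in $\tilde P\rtimes Q$. Put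
$$E=(\tilde P\rtimes Q)/\ker\chi,\qquad C=\tilde R/\ker\chi\cong\mathbb Z/N .$$
$C$ is central in $E$: it commutes with $\tilde P$, and $Q$ acts trivially on it because $\chi(qc)=\chi(c)$.

**Step 5: the quotient has exponent $n$.** Let $G=E/C=(P/R)\rtimes Q$. Since $nP=N_0P\subset R$ and $P$ is finitely generated, $A=P/R$ is a finite abelian 2-group. By (1), $(xq^g)^n=(N_gx)q^{ng}=1$ in $G$, as $N_gx\in R$ and $8\mid n$. So $\exp(G)\mid n$. Further $F(\frac n2e_1,e_2)=\frac n2F(e_1,e_2)\notin n\mathbb Z$, while $F(R,P)\subset n\mathbb Z$. So $\frac n2e_1\notin R$, and $\exp(G)=n$.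

**Step 6: a generator of $C$ in $E'$.** Let $v_k=\sigma_ke_k$ and $z=\prod_{k=1}^3q_k(e_k,0)q_k^{-1}(e_k,0)^{-1}\in E'$. Since $(e_k,0)^{-1}=(-e_k,2\varphi(e_k,e_k))$, the $k$th factor is
$$(q_ke_k,0)(-e_k,2\varphi(e_k,e_k))=(v_k,\ 2\varphi(e_k,e_k)-2\varphi(q_ke_k,e_k)).$$
Multiplying, $z$ is the image of
$$\Bigl(y,\ \sum_k[2\varphi(e_k,e_k)-2\varphi(q_ke_k,e_k)]+2\sum_{k<l}\varphi(v_k,v_l)\Bigr)\in\tilde R,$$
so $z\in C$. To get $\chi(z)$ we subtract $\varphi(y,y)=\sum_k\varphi(v_k,v_k)+\sum_{k<l}[\varphi(v_k,v_l)+\varphi(v_l,v_k)]$, where $\varphi(v_k,v_k)=2\varphi(e_k,e_k)-\varphi(q_ke_k,e_k)-\varphi(e_k,q_ke_k)$. The result is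
$$\chi(z)=\sum_k[\varphi(e_k,q_ke_k)-\varphi(q_ke_k,e_k)]+\sum_{k<l}[\varphi(v_k,v_l)-\varphi(v_l,v_k)]=\sum_kF(e_k,q_ke_k)+\sum_{k<l}F(v_k,v_l).$$
By (d) this is odd, so $z\in C\cap E'$ has order $N=2n$, a power of 2. By (2), $H_2(G,\mathbb Z)$ has an element of order divisible by $2n$. $\square$

It remains to construct $F$, and this no longer involves $n$.

## 5. A form of period 2 that fails by a factor of 2

Condition (a) says $\sum_k(T_k-1)F_{kl}=0$ for each $l$, because $F(q^hy,e_l)=\sum_k(T_k-1)F_{kl}(h)$. Here is a small solution. Let $[\cdot]$ be 1 if the statement inside is true and 0 otherwise. Let $f_0$ be the invariant alternating form with $f_0(q^he_i,e_i)=0$ and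
$$f_0(q^he_1,e_2)=(-1)^{h_3}[h_1,h_2\text{ even}],\quad f_0(q^he_2,e_3)=(-1)^{h_1}[h_2,h_3\text{ even}],\quad f_0(q^he_3,e_1)=(-1)^{h_2}[h_3,h_1\text{ even}].$$
It is preserved by the cyclic shift $1\to2\to3\to1$ of all indices.

**$f_0$ satisfies (a).** By invariance and cyclic symmetry it suffices that $f_0(q^hy,e_2)=0$. First, $(T_1-1)(f_0)_{12}(h)=(-1)^{h_3}[h_2\text{ even}]\bigl([h_1\text{ odd}]-[h_1\text{ even}]\bigr)=-(-1)^{h_1+h_3}[h_2\text{ even}]$. Second, $(f_0)_{32}(h)=-(f_0)_{23}(-h)=-(f_0)_{23}(h)$, so in the same way $(T_3-1)(f_0)_{32}(h)=+(-1)^{h_1+h_3}[h_2\text{ even}]$. They add to 0, and $(f_0)_{22}=0$.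

**$f_0$ satisfies (d), and $f_0(e_1,e_2)=1$.** We have $f_0(e_k,q_ke_k)=0$. Expanding $f_0(\sigma_ke_k,\sigma_le_l)$ for $k<l$, the terms involving $q_ke_k$ or $q_le_l$ vanish, because they evaluate $(f_0)_{kl}$ at a point whose $k$th or $l$th coordinate is odd. What remains is $f_0(e_k,e_l)$, that is, $1,-1,1$ for $(k,l)=(1,2),(1,3),(2,3)$. The sum is $1$, which is odd.

**$f_0$ satisfies (c).** The functions $(f_0)_{kl}$ have period 2, so summing over $\Lambda_g$ is 4 times a sum of two values. Doing this twice gives a multiple of 16.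

**$f_0$ fails (b).** We have $f_0(\Lambda_{\varepsilon_1}e_1,e_2)=\sum_{t<8}[t\text{ even}]=4$, which is not divisible by 8. Replacing $f_0$ by $2f_0$ repairs (b) but makes the sum in (d) even. So $f_0$ meets every condition except (b), and misses (b) by one factor of 2.

Conditions (d) and "$F(e_1,e_2)$ odd" only see $F$ mod 2. So we may add to $f_0$ any even form that respects (a) and (c), and try to repair (b) that way. We use
$$F=f_0+2\,\kappa^*C^{(1)}+4\,\kappa^*C^{(2)},\qquad(\kappa^*C)(x,x')=C(\kappa x,\kappa x'), \tag{3}$$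
where $P^\vee=\bigoplus_{j=1}^3\mathbb Z[Q]a_j$, the forms $C^{(1)},C^{(2)}$ on $P^\vee$ are invariant, alternating, of period 4 and 8 respectively and still to be chosen, and $\kappa:P\to P^\vee$ is the $\mathbb Z[Q]$-linear map with
$$\kappa(e_i)=\sigma_ja_k-\sigma_ka_j\qquad((i,j,k)\text{ cyclic}).$$
This $\kappa$ is made so that $\kappa(y)=\sum_i\sigma_i(\sigma_ja_k-\sigma_ka_j)=0$: for example, $a_3$ gets $\sigma_1\sigma_2$ from $i=1$ and $-\sigma_2\sigma_1$ from $i=2$. Therefore every $F$ as in (3) is integral, invariant and alternating, and satisfies (a), (d) and "$F(e_1,e_2)$ odd". What is left is to choose $C^{(1)},C^{(2)}$ so that (b) and (c) hold.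

**What (b) says.** Write $F_{kl}=\nu^0_{kl}+2\nu^1_{kl}+4\nu^2_{kl}$, where $\nu^0_{kl},\nu^1_{kl},\nu^2_{kl}$ belong to $f_0,\kappa^*C^{(1)},\kappa^*C^{(2)}$ and have periods 2, 4, 8. Then
$$F(\Lambda_gq^he_k,e_l)=\sum_{t<8}F_{kl}(h+tg)=4\Bigl[\sum_{t<2}\nu^0_{kl}(h+tg)+\sum_{t<4}\nu^1_{kl}(h+tg)+\sum_{t<8}\nu^2_{kl}(h+tg)\Bigr]. \tag{4}$$
By bilinearity and invariance, (b) says exactly that the bracket is even for all $k,l,g,h$. This is a statement about functions mod 2.

## 6. Bits, differences and degree mod 2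

**Definition (bits, monomials, degree).** For $x\in\mathbb Z^3$ write $x_i\equiv p_i+2s_i+4r_i\pmod8$ with $p_i,s_i,r_i\in\{0,1\}$. In $\mathbb F_2[[t]]$ we have, for one coordinate, $(1+t)^x\equiv(1+pt)(1+st^2)(1+rt^4)$ mod $t^8$, because $(1+t)^8=1+t^8$. Comparing coefficients (this is Lucas' theorem): for $0\le\mu\le7$ and every integer $x$, $\binom x\mu$ is mod 2 the product of the bits occurring in the binary expansion of $\mu$. In particular $p=\binom x1$, $s=\binom x2$, $r=\binom x4$. A monomial $\prod_i\binom{x_i}{\mu_i}$, $0\le\mu_i\le7$, is denoted by its exponents $\mu_1\mu_2\mu_3$, and its degree is $|\mu|=\sum\mu_i$. Example: $351=p_1s_1\,p_2r_2\,p_3$ has degree 9, and $120=p_1s_2$ has degree 3.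

**Differences.** Let $X_i=T_i+1$ act on $\mathbb F_2$-valued functions. Since $\binom{x+1}\mu-\binom x\mu=\binom x{\mu-1}$, $X_i$ lowers $\mu_i$ by 1 and kills monomials with $\mu_i=0$. For example $X_1(120)=020=s_2$. Also $X_i^8=T_i^8+1=0$. Since $X^\mu$ takes the monomial $\mu$ to 1 and every other monomial to a function vanishing at $0$, the coefficient of $\mu_1\mu_2\mu_3$ in a combination $f$ of monomials is $(X^\mu f)(0)$. So the 512 monomials are independent and form a basis of the $\mathbb F_2$-valued functions on $(\mathbb Z/8)^3$. For an operator $D$ in $\mathbb F_2[X_1,X_2,X_3]/(X_i^8)$ write $\langle f,D\rangle=(Df)(0)$. If $D$ is a sum of monomials $X^\mu$, then $\langle f,D\rangle$ counts, mod 2, those $\mu$ that occur in $f$. Let $I=(X_1,X_2,X_3)$; then $I^{d+1}$ kills functions of degree $\le d$.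

**The operator $w_g$.** For $g\in\mathbb Z^3$ let $w=w_g=T_g+1=\prod_i(1+X_i)^{g_i}+1$. Modulo $I^3$,
$$w\equiv\ell+\beta,\quad\ell=\sum_ig_iX_i,\quad\beta=\sum_cb_cX_c^2+\beta',\quad b_c=\tbinom{g_c}2,\quad\beta'=\sum_{a<b}g_ag_bX_aX_b. \tag{5}$$
Example: $g=(1,1,0)$ gives $w=X_1+X_2+X_1X_2$; $g=(2,0,0)$ gives $w=X_1^2$ (here $\ell=0$, $b_1=1$). From $\sum_{t<2^a}T^t=(T^{2^a}+1)/(T+1)$ in $\mathbb F_2[T]$ we get
$$\sum_{t<2^a}T_g^t=w_g^{2^a-1}\quad\text{over }\mathbb F_2. \tag{6}$$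
Hence the bracket in (4) is, mod 2, $(w\nu^0_{kl}+w^3\nu^1_{kl}+w^7\nu^2_{kl})(h)$.

**Translation and reflection.** Translations do not change the degree or the top-degree part, since $T_v\equiv1$ mod $I$. For reflection, $\binom{-x}\mu=(-1)^\mu\binom{x+\mu-1}\mu=(-1)^\mu\sum_j\binom{\mu-1}j\binom x{\mu-j}$ for $\mu\ge1$, so
$$\tbinom{-x}\mu\equiv\tbinom x\mu+(\mu-1)\tbinom x{\mu-1}+(\text{degree}\le\mu-2)\pmod2, \tag{7}$$
and $x\mapsto-x$ also preserves degree and top-degree part.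

**Definition (complement, even).** Put $f^*(x)=f(-\mathbf 1-x)$. As $-1-x\equiv7-x$, this complements all bits: $p_i^*=1+p_i$, and so on. Call $f$ even if $f^*=f$. Example: $(p_1p_2)^*=(1+p_1)(1+p_2)$ is not $p_1p_2$, while $\xi_i=s_i+p_i$, $\eta_i=r_i+s_i$ and $p_i+p_j$ are even.

A family $f_1,f_2,f_3$ is called cyclic if shifting the indices $1\to2\to3\to1$ carries $f_1\to f_2\to f_3\to f_1$. If $f_1$ contains the monomial $abc$, meaning exponents $a,b,c$ at $(i,j,k)=(1,2,3)$, then $f_2$ contains $cab$ and $f_3$ contains $bca$.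

## 7. Condition (b) as an equation for three functions

We now compute $\nu^1$ and $\nu^2$ mod 2 for forms $C^{(1)},C^{(2)}$ built from functions still to be chosen.

**The shape of $C^{(\lambda)}$.** For $\lambda=1,2$ let $\Pi_1^\lambda,\Pi_2^\lambda,\Pi_3^\lambda$ be a cyclic family of $\mathbb F_2$-valued functions. Assume that the monomials of $\Pi_i^1$ have all exponents $\le3$ and $x_i$-exponent $\le2$, and that the monomials of $\Pi_i^2$ have $x_i$-exponent $\le6$. Let $\hat c_i^{\,\lambda}$ be obtained from $\Pi_i^\lambda$ by raising the $x_i$-exponent of every monomial by one, and regard $\hat c_i^{\,\lambda}$ as an integer-valued function: the sum in $\mathbb Z$ of its bit monomials, each $\{0,1\}$-valued. It has period 4 for $\lambda=1$ (only bits $p,s$ occur) and 8 for $\lambda=2$, and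
$$X_i\hat c_i^{\,\lambda}\equiv\Pi_i^\lambda\pmod2. \tag{8}$$
Example: from the monomial $p_is_js_k$ one gets $s_is_js_k$, and $X_i(s_is_js_k)=p_is_js_k$. Let $C^{(\lambda)}$ be the invariant alternating form on $P^\vee$ with $C^{(\lambda)}(q^ha_j,a_j)=0$ and
$$c_{jk}(h):=C^{(\lambda)}(q^ha_j,a_k)=\hat c_i^{\,\lambda}(h-\varepsilon_k)\quad((i,j,k)\text{ cyclic}),\qquad c_{kj}(h)=-c_{jk}(-h).$$
The simultaneous cyclic shift of the indices of $q,e,a$ preserves $f_0,\kappa,C^{(1)},C^{(2)}$, hence $F$.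

**Off-diagonal entries.** By $F(\Lambda_gq^he_l,e_k)=-F(\Lambda_{-g}q^{-h}e_k,e_l)$ and cyclic symmetry it suffices to treat $(k,l)=(1,2)$. Invariance gives $C(q^ha_j,q_va_l)=c_{jl}(h-\varepsilon_v)$, so
$$C(q^h\sigma_ua_j,\sigma_va_l)=(T_u-1)(T_v^{-1}-1)c_{jl}(h). \tag{9}$$
With $\kappa(e_1)=\sigma_2a_3-\sigma_3a_2$, $\kappa(e_2)=\sigma_3a_1-\sigma_1a_3$ and $c_{33}=0$,
$$\nu_{12}=(T_2-1)(T_3^{-1}-1)c_{31}-(T_3-1)(T_3^{-1}-1)c_{21}+(T_3-1)(T_1^{-1}-1)c_{23}$$
(level $\lambda$ omitted). Mod 2, $T_v^{-1}-1\equiv T_v^{-1}X_v$, so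
$$\nu_{12}\equiv X_3\bigl[T_3^{-1}X_2c_{31}+T_3^{-1}X_3c_{21}+T_1^{-1}X_1c_{23}\bigr].$$
Evaluate the three terms in the bracket at $h$ using (8).

* $X_2c_{31}(x)=\Pi_2(x-\varepsilon_1)$, so the first term is $\Pi_2(h-\varepsilon_1-\varepsilon_3)$.
* $X_1c_{23}(x)=\Pi_1(x-\varepsilon_3)$, so the third term is $\Pi_1(h-\varepsilon_1-\varepsilon_3)$.
* $c_{21}(x)\equiv c_{12}(-x)$, so $X_3c_{21}(x)\equiv c_{12}(-x-\varepsilon_3)+c_{12}(-x)=(X_3c_{12})(-x-\varepsilon_3)=\Pi_3(-x-\varepsilon_3-\varepsilon_2)$. At $x=h-\varepsilon_3$ this is $\Pi_3(-h-\varepsilon_2)=\Pi_3(-\mathbf 1-(h-\varepsilon_1-\varepsilon_3))=\Pi_3^*(h-\varepsilon_1-\varepsilon_3)$.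

So with
$$B_i^\lambda=(\Pi_i^\lambda)^*+\Pi_j^\lambda+\Pi_k^\lambda\quad(\lambda=1,2),\qquad B_i^0=p_1p_2p_3+p_ip_j\qquad((i,j,k)\text{ cyclic}) \tag{10}$$
we have $\nu_{12}^\lambda(h)\equiv(X_3B_3^\lambda)(h-\varepsilon_1-\varepsilon_3)$ for $\lambda=1,2$. This also holds for $\lambda=0$: $X_3B_3^0=X_3(p_1p_2p_3+p_3p_1)=p_1(1+p_2)$, whose value at $h-\varepsilon_1-\varepsilon_3$ is $(1+h_1)(1+h_2)\equiv[h_1,h_2\text{ even}]\equiv\nu^0_{12}(h)$. By (6), the bracket in (4) for $(k,l)=(1,2)$ is therefore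
$$\equiv\bigl[X_3(wB_3^0+w^3B_3^1+w^7B_3^2)\bigr](h-\varepsilon_1-\varepsilon_3)\pmod2 .$$
So the off-diagonal part of (b) is the equation
$$X_i\,(w_gB_i^0+w_g^3B_i^1+w_g^7B_i^2)=0\qquad\text{for }i=1,2,3\text{ and all }g\in\mathbb Z^3, \tag{11}$$
where by cyclic symmetry $i=1$ suffices.

**Diagonal entries.** Take $(k,l)=(1,1)$. Here $\nu^0_{11}=0$, and by (9), with $c_{22}=c_{33}=0$,
$$\nu_{11}=-(T_2-1)(T_3^{-1}-1)c_{32}-(T_3-1)(T_2^{-1}-1)c_{23}.$$
Mod 2 this is $X_2X_3[T_3^{-1}c_{32}+T_2^{-1}c_{23}]$. Now $T_2^{-1}c_{23}(h)=\hat c_1(h-\varepsilon_2-\varepsilon_3)$, and $c_{32}(x)\equiv c_{23}(-x)=\hat c_1(-x-\varepsilon_3)$, which at $x=h-\varepsilon_3$ is $\hat c_1(-h)$. So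
$$\nu_{11}^\lambda\equiv\delta^\lambda:=X_2X_3W^\lambda,\qquad W^\lambda(h)=\hat c_1^{\,\lambda}(-h)+\hat c_1^{\,\lambda}(h-\varepsilon_2-\varepsilon_3), \tag{12}$$
and the diagonal part of (b) is the vanishing mod 2, for all $g,h$, of
$$L(h)=\sum_{t<4}\delta^1(h+tg)+\sum_{t<8}\delta^2(h+tg). \tag{13}$$

## 8. The functions $\Pi_i^1$ and $\Pi_i^2$

We look for $\Pi^1$ that reduces the defect of $f_0$, and then for $\Pi^2$ that removes the rest. Let us see how (11) starts to force monomials for $i=1$. Apply $X_2$ to (11) and evaluate at 0. The term $B_1^0$ contributes $\langle B_1^0,wX_1X_2\rangle$, in which the monomial $111$ produces $g_3$. To cancel it on level 1 one needs $g_3X_3^3\cdot X_1X_2$ to meet $B_1^1$, i.e. the monomial $113$. With $X_3$ in place of $X_2$ one needs $131$. The term $p_1p_2p_3s_j$ in $\Pi_i^1$ supplies both ($131$ from $(\Pi_1^1)^*$, $113$ from $\Pi_2^1$), but also $311$ from $\Pi_3^1$. In $\ell^3X_1X_2$ the coefficient of $g_1g_3$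 consists of $311$ and $212$, so $212$ should be there too, and this is what $p_is_js_k$ gives. With the abbreviations $\xi_i=s_i+p_i$, $\eta_i=r_i+s_i$, the choice is as follows, for $(i,j,k)$ cyclic.
$$\Pi_i^1=p_is_js_k+p_1p_2p_3s_j,$$
$$\gamma_i=(p_j+p_k)(\eta_i\eta_j+\xi_i\eta_i\xi_j+\xi_i\xi_j\eta_k)\quad(\text{even}),$$
$$d_i=p_i\bigl(r_jr_k+s_js_k(r_j+r_k)\bigr)+p_1p_2p_3s_ir_j+p_is_jp_kr_k,$$
$$\Pi_i^2=d_i+\gamma_i+p_j\gamma_j+p_k\gamma_k .$$

**Admissibility.** In $\Pi_i^1$ all exponents are $\le3$ and the $x_i$-exponent is $\le1$. In $\Pi_i^2$ the dependence on $x_i$ is only through $1,p_i,p_is_i,\eta_i,\xi_i,\xi_i\eta_i,p_i\eta_i,p_i\xi_i$: $d_i$ involves $p_i$ and $p_is_i$; $\gamma_i$ involves $\eta_i,\xi_i\eta_i,\xi_i$; $p_j\gamma_j=p_j(p_k+p_i)(\eta_j\eta_k+\xi_j\eta_j\xi_k+\xi_j\xi_k\eta_i)$ involves $1,p_i,\eta_i,p_i\eta_i$; and $p_k\gamma_k=p_k(p_i+p_j)(\eta_k\eta_i+\xi_k\eta_k\xi_i+\xi_k\xi_i\eta_j)$ involves $\eta_i,p_i\eta_i,\xi_i,p_i\xi_i$.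 Since $\xi\eta=sr+pr+ps+s$, none of these contains $p_is_ir_i$, the monomial of exponent 7. So the assumptions of Section 7 hold. For instance $\hat c_i^{\,1}=s_is_js_k+s_ip_js_jp_k$.

**Two identities.** Because the $\gamma$'s are even and $p^*=1+p$,
$$B_1^2=d_1^*+d_2+d_3+\gamma_1,\qquad\Pi_1^2+(\Pi_1^2)^*=d_1+d_1^*+\gamma_2+\gamma_3. \tag{14}$$
Indeed $(\Pi_1^2)^*=d_1^*+\gamma_1+(1+p_2)\gamma_2+(1+p_3)\gamma_3$, $\Pi_2^2=d_2+\gamma_2+p_3\gamma_3+p_1\gamma_1$ and $\Pi_3^2=d_3+\gamma_3+p_1\gamma_1+p_2\gamma_2$. Adding all three, $\gamma_1$ has coefficient $1+p_1+p_1=1$, $\gamma_2$ has $(1+p_2)+1+p_2=0$, and $\gamma_3$ has $(1+p_3)+p_3+1=0$. The second identity is read off directly from $\Pi_1^2=d_1+\gamma_1+p_2\gamma_2+p_3\gamma_3$.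

**The monomials that matter, $i=1$.** We list the two top degrees of $B_1^1$ and $B_1^2$.

For $B_1^0=p_1p_2p_3+p_1p_2$: the monomials $111$ and $110$.

For $B_1^1$: $\Pi_1^1=122+131$, $\Pi_2^1=212+113$, $\Pi_3^1=221+311$. Complementing $\Pi_1^1$ keeps $122,131$ in degree 5; in degree 4 we drop one bit $p$, which gives $022$ from $122$ and $031,121,130$ from $131$. So $B_1^1$ has degree $\le5$ and
$$\mathcal D_5=\{122,212,221,311,131,113\},\qquad\mathcal D_4=\{022,130,121,031\}.$$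

For $\gamma_1=(p_2+p_3)(\eta_1\eta_2+\xi_1\eta_1\xi_2+\xi_1\xi_2\eta_3)$ use the exponents occurring in $\xi\eta$ $(6,5,3,2)$, $p\eta=pr+ps$ $(5,3)$, $p\xi=ps+p$ $(3,1)$, $\eta$ $(4,2)$, $\xi$ $(2,1)$:

| term | degree 9 | degree 8 |
|---|---|---|
| $p_2\eta_1\eta_2$ | 450 | – |
| $p_3\eta_1\eta_2$ | 441 | – |
| $p_2\xi_1\eta_1\xi_2$ | 630 | 530 |
| $p_3\xi_1\eta_1\xi_2$ | 621 | 611, 521 |
| $p_2\xi_1\xi_2\eta_3$ | 234 | 134 |
| $p_3\xi_1\xi_2\eta_3$ | 225 | 125, 215 |

Next, $d_1=144+162+126+351+125$. In $d_1^*$ the degree 9 part is $144,162,126,351$. The degree 8 part is $044,062,026$ (drop $p_1$ from the first three), $251,341,350$ (drop $p_1$, $p_2$, $p_3$ from $351$), and $125$. By the rule $abc\mapsto cab$, $d_2$ has $414,216,612,135$ in degree 9 and $512$ in degree 8. By $abc\mapsto bca$, $d_3$ has $441,621,261,513$ in degree 9 and $251$ in degree 8. Adding according to (14), $441,621,251,125$ cancel. So $B_1^2$ has degree $\le9$ and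
$$\mathcal D_9=\{144,162,126,351,414,216,612,135,261,513,450,630,234,225\},$$
$$\mathcal D_8=\{044,062,026,341,350,512,611,521,530,215,134\}.$$

## 9. The off-diagonal equation

**Lemma 2.** For all $i$ and all $g\in\mathbb Z^3$: $X_i\,(wB_i^0+w^3B_i^1+w^7B_i^2)=0.$

By cyclic symmetry let $i=1$. We show more precisely that
$$X_1(wB_1^0+w^3B_1^1)\quad\text{and}\quad X_1w^7B_1^2\quad\text{are both the constant}\quad b_2g_3+b_3g_2+g_1g_2g_3\in\mathbb F_2, \tag{15}$$
with $b_c=\binom{g_c}2$. So the first correction makes the defect constant in $h$, and the second one removes that constant.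

*Proof.* **Step 1: reduction to finitely many coefficients.** The coefficient of the monomial belonging to $M'$ (a monomial in the $X$'s) in the first function of (15) is $\langle B_1^0,wX_1M'\rangle+\langle B_1^1,w^3X_1M'\rangle$, and in the second it is $\langle B_1^2,w^7X_1M'\rangle$. The operators $wX_1M'$, $w^3X_1M'$, $w^7X_1M'$ lie in $I^{2+\deg M'}$, $I^{4+\deg M'}$, $I^{8+\deg M'}$, while $B_1^0,B_1^1,B_1^2$ have degrees $\le3,5,9$. So coefficients with $\deg M'\ge2$ vanish. For $M'=X_j$ only the leading parts $\ell,\ell^3,\ell^7$ of $w,w^3,w^7$ matter. For $M'=1$ we need one more order: $w\equiv\ell+\beta$ mod $I^3$, $w^3\equiv\ell^3+\ell^2\beta$ mod $I^5$, $w^7\equiv\ell^7+\ell^6\beta$ mod $I^9$. Taking $g_a\in\mathbb F_2$, so $g_a^2=g_a$, and using $\ell^3=\ell\cdot\ell^2$, $\ell^6=\ell^2\ell^4$, $\ell^7=\ell\,\ell^2\ell^4$: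
$$\ell^2=\sum g_aX_a^2,\qquad\ell^3=\sum g_aX_a^3+\sum_{a<b}g_ag_b(X_a^2X_b+X_aX_b^2),$$
$$\ell^6=\sum g_aX_a^6+\sum_{a<b}g_ag_b(X_a^2X_b^4+X_a^4X_b^2),$$
$$\ell^7=\sum g_aX_a^7+\sum_{a<b}g_ag_b\sum_{t=1}^6X_a^tX_b^{7-t}+g_1g_2g_3\sum_\alpha X^\alpha,$$
where $\alpha$ runs over the six permutations of $(1,2,4)$. In what follows, $S$ indicates the coefficient $\prod_{a\in S}g_a$, and we count monomials that occur in the relevant $B$.

**Step 2: linear coefficients, levels 0 and 1.** We need $\langle B_1^0,\ell M\rangle+\langle B_1^1,\ell^3M\rangle=0$ for $M=X_1^2,X_1X_2,X_1X_3$. In $\ell M$ the products for $S=\{1\},\{2\},\{3\}$ are $300,210,201$; $210,120,111$; $201,111,102$ respectively. So $111$ occurs for $M=X_1X_2$, $S=\{3\}$ and for $M=X_1X_3$, $S=\{2\}$. For $\ell^3M$ compare with $\mathcal D_5$: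

| $M$ | $S$ | products in $\ell^3M$ | occurring |
|---|---|---|---|
| $X_1^2$ | $\{1\},\{2\},\{3\}$ | 500; 230; 203 | none |
| | $\{1,2\}$ | 410, 320 | none |
| | $\{1,3\}$ | 401, 302 | none |
| | $\{2,3\}$ | 221, 212 | 221, 212 |
| $X_1X_2$ | $\{1\},\{2\}$ | 410; 140 | none |
| | $\{3\}$ | 113 | 113 |
| | $\{1,2\}$ | 320, 230 | none |
| | $\{1,3\}$ | 311, 212 | 311, 212 |
| | $\{2,3\}$ | 131, 122 | 131, 122 |
| $X_1X_3$ | $\{1\},\{3\}$ | 401; 104 | none |
| | $\{2\}$ | 131 | 131 |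
| | $\{1,2\}$ | 311, 221 | 311, 221 |
| | $\{1,3\}$ | 302, 203 | none |
| | $\{2,3\}$ | 122, 113 | 122, 113 |

The single entries $113$ and $131$ cancel the two occurrences of $111$; all other counts are even.

**Step 3: the constant, levels 0 and 1.** We compute $\langle B_1^0,(\ell+\beta)X_1\rangle+\langle B_1^1,(\ell^3+\ell^2\beta)X_1\rangle$. The coefficient of $b_c$ is $\langle B_1^0,X_c^2X_1\rangle+\langle B_1^1,\ell^2X_c^2X_1\rangle$. The first term is 0, as $300,120,102$ do not occur in $B_1^0$. The second has the products, for $S=\{1\},\{2\},\{3\}$: $500,320,302$ ($c=1$, none occurs); $320,140,122$ ($c=2$: $122$, giving $g_3$); $302,122,104$ ($c=3$: $122$, giving $g_2$). So the $b$-part is $b_2g_3+b_3g_2$. The rest, with $\beta'$ in place of $\beta$: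

* $\langle B_1^0,\ell X_1\rangle$: products $200,110,101$, so $g_2$. $\langle B_1^0,\beta'X_1\rangle$: products $210,201,111$ for the pairs $(1,2),(1,3),(2,3)$, so $g_2g_3$.
* $\langle B_1^1,\ell^3X_1\rangle$, compare with $\mathcal D_4$: singles $400,130,103$ give $g_2$; pairs $310,220$; $301,202$; $121,112$ give $g_2g_3$ (from $121$). Total $g_2+g_2g_3$.
* $\langle B_1^1,\ell^2\beta'X_1\rangle$, compare with $\mathcal D_5$: the pair $(1,2)$ has products $410,230,212$, giving $g_1g_2\cdot g_3$; the pair $(1,3)$ has $401,221,203$, giving $g_1g_3\cdot g_2$; the pair $(2,3)$ has $311,131,113$, giving $g_2g_3(g_1+g_2+g_3)=g_1g_2g_3$. Total $g_1g_2g_3$.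

The sum is $2(g_2+g_2g_3)+g_1g_2g_3=g_1g_2g_3$. With the $b$-part this is the first half of (15).

**Step 4: linear coefficients, level 2.** We need $\langle B_1^2,\ell^7M\rangle=0$. Compare with $\mathcal D_9$; products with an exponent $\ge8$ are zero and are omitted.

| $M$ | $S$ | products in $\ell^7M$ | occurring |
|---|---|---|---|
| $X_1^2$ | $\{2\},\{3\}$ | 270; 207 | none |
| | $\{1,2\}$ | 360, 450, 540, 630, 720 | 450, 630 |
| | $\{1,3\}$ | 306, 405, 504, 603, 702 | none |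
| | $\{2,3\}$ | 216, 225, 234, 243, 252, 261 | 216, 225, 234, 261 |
| | $\{1,2,3\}$ | 324, 342, 414, 441, 612, 621 | 414, 612 |
| $X_1X_2$ | $\{3\}$ | 117 | none |
| | $\{1,2\}$ | 270, 360, 450, 540, 630, 720 | 450, 630 |
| | $\{1,3\}$ | 216, 315, 414, 513, 612, 711 | 216, 414, 513, 612 |
| | $\{2,3\}$ | 126, 135, 144, 153, 162, 171 | 126, 135, 144, 162 |
| | $\{1,2,3\}$ | 234, 252, 324, 351, 522, 531 | 234, 351 |
| $X_1X_3$ | $\{2\}$ | 171 | none |
| | $\{1,2\}$ | 261, 351, 441, 531, 621, 711 | 261, 351 |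
| | $\{1,3\}$ | 207, 306, 405, 504, 603, 702 | none |
| | $\{2,3\}$ | 117, 126, 135, 144, 153, 162 | 126, 135, 144, 162 |
| | $\{1,2,3\}$ | 225, 243, 315, 342, 513, 522 | 225, 513 |

Every count is even.

**Step 5: the constant, level 2.** We compute $\langle B_1^2,(\ell^7+\ell^6\beta)X_1\rangle$. The coefficient of $b_c$ is $\langle B_1^2,\ell^6X_c^2X_1\rangle$.

* $c=1$: products $360$ ($\{2\}$), $306$ ($\{3\}$), $540,720$ ($\{1,2\}$), $504,702$ ($\{1,3\}$), $324,342$ ($\{2,3\}$): none occurs.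
* $c=2$: $720$ ($\{1\}$), $126$ ($\{3\}$), $360,540$ ($\{1,2\}$), $324,522$ ($\{1,3\}$), $144,162$ ($\{2,3\}$). Occurring: $126$, giving $g_3$; $144$ and $162$ cancel.
* $c=3$: $702$ ($\{1\}$), $162$ ($\{2\}$), $342,522$ ($\{1,2\}$), $306,504$ ($\{1,3\}$), $126,144$ ($\{2,3\}$). Occurring: $162$, giving $g_2$; $126$ and $144$ cancel.

So the $b$-part is $b_2g_3+b_3g_2$. For the rest:

* $\langle B_1^2,\ell^7X_1\rangle$, compare with $\mathcal D_8$: singles $170,107$, none; $\{1,2\}$: $260,350,440,530,620,710$, of which $350,530$ occur, sum 0; $\{1,3\}$: middle exponent 0 and last exponent positive, none; $\{2,3\}$: $116,125,134,143,152,161$, of which $134$ occurs; $\{1,2,3\}$: $224,242,314,341,512,521$, of which $341,512,521$ occur. Total $g_2g_3+g_1g_2g_3$.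
* $\langle B_1^2,\ell^6\beta'X_1\rangle$, pair $(1,2)$, i.e. $g_1g_2\langle B_1^2,\ell^6X_1^2X_2\rangle$: products $270$ ($\{2\}$), $216$ ($\{3\}$), $450,630$ ($\{1,2\}$), $414,612$ ($\{1,3\}$), $234,252$ ($\{2,3\}$). Occurring: $216$; $450,630$; $414,612$; $234$. This gives $g_1g_2(g_3+g_2g_3)=0$.
* Pair $(1,3)$, i.e. $g_1g_3\langle B_1^2,\ell^6X_1^2X_3\rangle$: $261$ ($\{2\}$), $207$ ($\{3\}$), $441,621$ ($\{1,2\}$), $405,603$ ($\{1,3\}$), $225,243$ ($\{2,3\}$). Occurring: $261$; $225$. This gives $g_1g_3(g_2+g_2g_3)=0$.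
* Pair $(2,3)$, i.e. $g_2g_3\langle B_1^2,\ell^6X_1X_2X_3\rangle$: $711,171,117$ (singles), $351,531$ ($\{1,2\}$), $315,513$ ($\{1,3\}$), $135,153$ ($\{2,3\}$). Occurring: $351$; $513$; $135$. This gives $g_2g_3(g_1g_2+g_1g_3+g_2g_3)=g_2g_3$.

The sum is $(g_2g_3+g_1g_2g_3)+g_2g_3=g_1g_2g_3$. With the $b$-part this is the second half of (15), and adding the halves proves the lemma. $\square$

**Remark (why this $\Pi^1$ alone is not enough).** By the cyclic shift of (15), for $f_0+2\kappa^*C^{(1)}$ the bracket in (4) for $(k,l)=(1,2)$ is the constant $b_1g_2+b_2g_1+g_1g_2g_3$ mod 2. At $g=(1,1,1)$ it is 1, so for this form $F(\Lambda_gq^he_1,e_2)\equiv4$ mod 8 for every $h$. The failure at $g=\varepsilon_1$ seen in Section 5 is gone, but this one remains, and it is what $\Pi^2$ cancels.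

By Lemma 2 and (11), the off-diagonal part of (b) is proved.

## 10. The diagonal equation

By cyclic symmetry take $(k,l)=(1,1)$. We must show $L=0$ in (13), for every $g$.

**Step 1: $L(0)=0$, by a symmetry.** From (12), $W^\lambda(\varepsilon_2+\varepsilon_3-h)=W^\lambda(h)$. Since
$$\delta^\lambda(h)=W^\lambda(h)+W^\lambda(h+\varepsilon_2)+W^\lambda(h+\varepsilon_3)+W^\lambda(h+\varepsilon_2+\varepsilon_3),$$
the symmetry permutes the four terms ($W^\lambda(-h)=W^\lambda(h+\varepsilon_2+\varepsilon_3)$, $W^\lambda(-h+\varepsilon_2)=W^\lambda(h+\varepsilon_3)$, and so on), and so $\delta^\lambda(-h)=\delta^\lambda(h)$. If moreover $2h\equiv0$ modulo the period (4 for $\lambda=1$, 8 for $\lambda=2$), then $-h$ may be replaced by $h$ in these relations: $W^\lambda(h)=W^\lambda(h+\varepsilon_2+\varepsilon_3)$ and $W^\lambda(h+\varepsilon_2)=W^\lambda(h+\varepsilon_3)$, so $\delta^\lambda(h)=0$. In $L(0)=\sum_{t<4}\delta^1(tg)+\sum_{t<8}\delta^2(tg)$ pair $t$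 with $4-t$, respectively $8-t$. Paired terms are equal and cancel; the unpaired ones, $t=0,2$ and $t=0,4$, vanish. So $L(0)=0$.

**Step 2: reduction of "$L$ is constant" to one homogeneous part.** By (6), $L=X_2X_3(w^3W^1+w^7W^2)$, and we need $X_iL=0$ for $i=1,2,3$. We have $\deg\Pi_i^1\le5$, and $\deg\Pi_i^2\le10$ because $d_i,\gamma_i$ have degree $\le9$ and multiplying by a bit $p$ raises the degree by at most 1. Hence $\deg\hat c_i^{\,1}\le6$ and $\deg\hat c_i^{\,2}\le11$. Reflection and translation preserve the top-degree part, so it cancels in $W^\lambda$: $\deg W^1\le5$ and $\deg W^2\le10$. As $X_iX_2X_3w^3\in I^6$, the level-1 term dies. As $X_iX_2X_3w^7\in I^{10}$, the level-2 term is the constant $\langle W_{10},X_iX_2X_3\ell^7\rangle$, where $W_{10}$ is the degree 10 part of $W^2$.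

**Step 3: determination of $W_{10}$.** First we compute $X_1W^2$. By (8) and (14),
$$X_1W^2(h)=\Pi_1^2(-h-\varepsilon_1)+\Pi_1^2(h-\varepsilon_2-\varepsilon_3)=\bigl((\Pi_1^2)^*+\Pi_1^2\bigr)(h-\varepsilon_2-\varepsilon_3)=(d_1+d_1^*+\gamma_2+\gamma_3)(h-\varepsilon_2-\varepsilon_3).$$
Here $X_1$ applied to $\hat c_1^{\,2}(-h)$ gives $(X_1\hat c_1^{\,2})(-h-\varepsilon_1)$, and $-h-\varepsilon_1=-\mathbf 1-(h-\varepsilon_2-\varepsilon_3)$. This function has degree $\le9$, and $d_1+d_1^*$ has degree $\le8$, so its degree 9 part is that of $\gamma_2+\gamma_3$. Shifting the degree 9 list $450,441,630,621,234,225$ of $\gamma_1$ by $abc\mapsto cab$ and $abc\mapsto bca$, it is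
$$\Phi=\{045,144,063,162,423,522\}\cup\{504,414,306,216,342,252\}.$$
Second, $W_{10}$ contains no monomial with first exponent 0. The degree 10 part of $\hat c_1^{\,2}$ enters $W_{10}$ twice and cancels. A degree 11 monomial $\mu$ of $\hat c_1^{\,2}$ contributes $\sum_i(\mu_i-1)[\mu-\varepsilon_i]$ through the reflection, by (7) (for $\mu_i=0$ the $i$th term is absent), and $[\mu-\varepsilon_2]+[\mu-\varepsilon_3]$ through the translation, as $T_2^{-1}T_3^{-1}\equiv1+X_2+X_3$ mod $I^2$ (again a term is absent if that exponent is 0). In total it contributes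
$$(\mu_1-1)[\mu-\varepsilon_1]+\mu_2[\mu-\varepsilon_2]+\mu_3[\mu-\varepsilon_3].$$
Every monomial of $\hat c_1^{\,2}$ has $\mu_1\ge1$. So first exponent 0 can arise only from $\mu_1=1$ via the first term, whose coefficient is then 0. Since $X_1$ lowers first exponents by one, $W_{10}$ is obtained from $\Phi$ by raising them:
$$W_{10}=\{145,244,163,262,523,622,604,514,406,316,442,352\}.$$

**Step 4: three counts.**

* $i=1$: $\langle W_{10},X_1X_2X_3\ell^7\rangle=\langle\Phi,X_2X_3\ell^7\rangle$. Single: $711$, none. $\{1,2\}$: last exponent 1, none. $\{1,3\}$: $117,216,315,414,513,612$; occurring $216,414$. $\{2,3\}$: $027,036,045,054,063,072$; occurring $045,063$. $\{1,2,3\}$: $135,153,225,252,423,432$; occurring $252,423$.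
* $i=2$, $X_2^2X_3\ell^7$ against $W_{10}$. Single: $721$, none. $\{1,2\}$: last exponent 1, none. $\{1,3\}$: $127,226,325,424,523,622$; occurring $523,622$. $\{2,3\}$: first exponent 0, none. $\{1,2,3\}$: $145,163,235,262,433,442$; occurring $145,163,262,442$.
* $i=3$, $X_2X_3^2\ell^7$ against $W_{10}$. Single: $712$, none. $\{1,2\}$: $172,262,352,442,532,622$; occurring $262,352,442,622$. $\{1,3\}$: $217,316,415,514,613$; occurring $316,514$. $\{2,3\}$: first exponent 0, none. $\{1,2,3\}$: $136,154,226,253,424,433$; none.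

All counts are even, so $L$ is constant and $L=L(0)=0$. Condition (b) is proved.

## 11. Condition (c): degrees modulo 4

For $\mathcal N_g=\sum_{t<8}T_g^t$ we have $F(\Lambda_gq^he_k,\Lambda_{g'}e_l)=\sum_{t,t'}F_{kl}(h+tg-t'g')=(\mathcal N_g\mathcal N_{g'}F_{kl})(h)$, since $\mathcal N_{-g'}=\mathcal N_{g'}$ on 8-periodic functions. By bilinearity and invariance, (c) says $\mathcal N_g\mathcal N_{g'}F_{kl}\in16\mathbb Z$. We treat the three levels of $F_{kl}=\nu^0+2\nu^1+4\nu^2$, omitting $kl$.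

**Level 0.** On period 2, $\mathcal N_g=4(1+T_g)$, so $\mathcal N_g\mathcal N_{g'}\nu^0\in16\mathbb Z$.

**Level 1.** On period 4, $\mathcal N_g=2\sum_{t<4}T_g^t$, so $\mathcal N_g\mathcal N_{g'}(2\nu^1)=8\bigl(\sum_{t<4}T_g^t\bigr)\bigl(\sum_{t<4}T_{g'}^t\bigr)\nu^1$. Mod 2 the operator is $w_g^3w_{g'}^3\in I^6$. By (9), $\nu^1$ is a sum of terms obtained by applying two differences to translates or reflections of functions $\pm\hat c_i^{\,1}$ of degree $\le6$, so mod 2 it has degree $\le4$ and is killed. The result lies in $16\mathbb Z$.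

**Level 2.** We need $\mathcal N_g\mathcal N_{g'}\nu^2\equiv0$ mod 4, and for this a notion of degree mod 4.

**Definition (degree mod 4).** A $\mathbb Z/4$-valued (or $\mathbb Z/2$-valued) function on $\mathbb Z^3$, not necessarily periodic, has degree $\le d$ if every product of $d+1$ operators $T_v-1$, $v\in\mathbb Z^3$, kills it. Example: $\binom{x_1}2$ has degree $\le2$. The bit $p_1$, which mod 2 equals $x_1$ and has degree 1, has degree $\le2$ but not $\le1$ mod 4: along $x_1=0,1,2$ its values are $0,1,0$, so its second difference at $0$ is $0-2+0=-2\not\equiv0$; that degree $\le2$ holds is shown below.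

The degree is invariant under translations and reflections, and each $T_v-1$ lowers it by at least one. By $(T_v-1)(ff')=(T_v-1)f\cdot T_vf'+f\cdot(T_v-1)f'$ and induction on the sum of the degrees (the zero function having degree $\le-1$), it is subadditive for products. If $f$ depends on one coordinate and is killed by $\Delta^{d+1}$, $\Delta=T-1$, then it has degree $\le d$, because each $T_v-1$ acts on $f$ as $T^{v_i}-1$, a multiple of $\Delta$. On $\mathbb F_2$-valued functions, monomial degree $\le d$ implies degree $\le d$, since $T_v-1\in I$.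

**Claim.** An integer-valued bit monomial of degree $d$ has degree $\le d+4$ modulo 4.

Write $p=\binom x1+2p'$, $s=\binom x2+2s'$, $r=\binom x4+2r'$ with integer-valued $p',s',r'$ on $\mathbb Z$. We bound the degrees of $p',s',r'$ mod 2 using periodicity.

* $T^2p=p$ gives $\Delta^2p=-2\Delta p$, so $\Delta^3p=-2\Delta^2p=4\Delta p\equiv0$ mod 4.
* $T^4s=s$ gives $\Delta^4s=-4\Delta s-6\Delta^2s-4\Delta^3s\equiv2\Delta^2s$ mod 4, so $\Delta^5s\equiv2\Delta^3s\equiv2\Delta^3\binom x2=0$ mod 4.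
* $T^8r=r$ gives $\sum_{j=1}^8\binom8j\Delta^jr=0$. Since $\binom8j\equiv0$ mod 4 for $j=1,2,3,5,6,7$ and $\binom84=70\equiv2$, $\Delta^8r\equiv2\Delta^4r$, so $\Delta^9r\equiv2\Delta^5r\equiv2\Delta^5\binom x4=0$ mod 4.

As $\Delta^3\binom x1=\Delta^5\binom x2=\Delta^9\binom x4=0$, we get $2\Delta^3p'\equiv2\Delta^5s'\equiv2\Delta^9r'\equiv0$ mod 4, so $p',s',r'$ mod 2 have degree $\le2,4,8$. Now expand the product of bits mod 4. The term with no primed factor has degree $\le d$. In a term with exactly one primed factor, which is 2 times a product considered mod 2, a factor of degree $1$, $2$ or $4$ is replaced by one of degree $\le2$, $4$ or $8$, so the degree is $\le d+4$. Terms with two or more primed factors vanish mod 4. This proves the claim.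

**Conclusion of level 2.** By the claim $\hat c_i^{\,2}$ has degree $\le11+4=15$ mod 4. By (9), $\nu^2$ arises by two differences, so it has degree $\le13$ mod 4 and $\le9$ mod 2. From $((1+D)^8-1)/D=\sum_{j=0}^7\binom8{j+1}D^j$ with $D=T_g-1$,
$$\mathcal N_g\equiv2(T_g-1)^3+(T_g-1)^7\pmod4 .$$
Hence $\mathcal N_g\mathcal N_{g'}$ is, mod 4, twice a sum of products of 10 differences plus a product of 14 differences. The former kill $\nu^2$ mod 2, the latter kills it mod 4. So $\mathcal N_g\mathcal N_{g'}\nu^2\equiv0$ mod 4, and (c) is proved.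

With (a), (d) and the oddness of $F(e_1,e_2)$ from Section 5, the form $F$ satisfies all hypotheses of Proposition 1. Theorem A is proved, and Conjecture 1 fails for metabelian groups. $\blacksquare$

## 12. Exponent 4 never suffices, and every multiple of 8 does

We prove parts (2) and (3) of Theorem B. The symbols $u,v,w_k,x_k,q_k,\sigma_k$ get new meanings in this section, and $Q$ is again an arbitrary finite abelian group.

### Part (2)

**Step 1: reduction to 2-groups of exponent 4.** Let $A_p,Q_p$ be the Sylow $p$-subgroups of $A,Q$. As $A_p$ is normal in $G$, $S=A_p\rtimes Q_p$ is a Sylow $p$-subgroup of $G$. The map $H_2(S,\mathbb Z)\to H_2(G,\mathbb Z)_{(p)}$ is onto, and $\exp(S)$ is a power of $p$ dividing $\exp(G)$. So it suffices to prove $\exp(H_2(S,\mathbb Z))\mid\exp(S)$ for each $p$, and we may assume that $G$ is a $p$-group. Odd $p$ was done in Section 3. If $\exp(G)\mid2$, then $G$ is elementary abelian and $H_2(G,\mathbb Z)=\Lambda^2G$.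 So let $\exp(G)=4$. In the notation of Section 3, the summand $\inf H^2(Q,\mathbb Q/\mathbb Z)$ is killed by 4, and we must show $4\omega=0$ for $\omega\in K$.

**Step 2: reduction to a quadratic function.** Let $1\to\mathbb Q/\mathbb Z\to E\to G\to1$ be the central extension of class $\omega$. It splits over $Q$, so $E=\tilde A\rtimes Q$ with $\tilde A$ the preimage of $A$. Let $f(x,x')=[\tilde x,\tilde x']\in\mathbb Q/\mathbb Z$ be the commutator form on $A$. It is bilinear, alternating, $Q$-invariant, and $4f=0$ as $4A=0$. It suffices to find a $Q$-invariant $\psi:A\to\mathbb Q/\mathbb Z$ with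
$$\psi(x+x')=\psi(x)+\psi(x')+2f(x,x'). \tag{16}$$
Indeed, $\tilde x^4\in\mathbb Q/\mathbb Z$ since $4A=0$, and $\tilde x\mapsto\tilde x^4$ is $Q$-invariant. In a group of class 2, $(\tilde x\tilde x')^4=\tilde x^4\tilde x'^4[\tilde x',\tilde x]^6$, and $6f(x',x)=-6f(x,x')=2f(x,x')$. So on $\tilde A$ the function $\tilde x^4+\psi(x)$ is additive up to $2f+2f=4f=0$, and being $Q$-invariant it extends to a homomorphism $H:E\to\mathbb Q/\mathbb Z$, $\tilde xq\mapsto\tilde x^4+\psi(x)$. By (16), $\psi(0)=0$, so $H(\lambda)=4\lambda$ on $\mathbb Q/\mathbb Z$. If $\varsigma$ is a set-theoretic section of $E\to G$ with $\varsigma(g)\varsigma(g')=c(g,g')\varsigma(gg')$, applying $H$ gives $4c(g,g')=H(\varsigma(g))+H(\varsigma(g'))-H(\varsigma(gg'))$, a coboundary. Hence $4\omega=0$.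

**Step 3: relations on $A$.** We extract from $\exp(G)=4$ the identities between operators on $A$ needed later. By (1), $(xq)^4=1$ and $q^4=1$ give $1+q+q^2+q^3=0$ on $A$ for all $q\in Q$, and $4A=0$. (Check: $A=\mathbb Z/4$, $q=-1$ satisfies this.) Let $u=q-1$, $v=q'-1$, with $q,q'\in Q$. Then $1+q+q^2+q^3=4+6u+4u^2+u^3$, so $u^3=-6u=2u$. Using the relation for $q^2$ and $q^4=1$: $0=2(1+q^2)=4+4u+2u^2$, i.e. $2u^2=0$. For $\tau=qq'-1=u+v+uv$ also $\tau^3=2\tau$. Expand $\tau^3$: besides $(u+v)^3$ there are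
$$3(u+v)^2uv=3u^3v+6u^2v^2+3uv^3=12uv+6u^2v^2=0,$$
$$3(u+v)u^2v^2=3u^3v^2+3u^2v^3=6uv^2+6u^2v=0,\qquad u^3v^3=4uv=0 .$$
So $2u+2v+3(u^2v+uv^2)=2u+2v+2uv$, and since $2u^2v=2uv^2=0$ this reads $u^2v+uv^2=2uv$. Multiplying by $u$: $u^3v+u^2v^2=2u^2v=0$, so $u^2v^2=-u^3v=-2uv=2uv$. Now apply $u^2v+uv^2=2uv$ with $q'^2$ in place of $q'$, that is, with $v'=2v+v^2$ in place of $v$. Here $v'^2=4v^2+4v^3+v^4=v^4=2v^2=0$, and $u^2v'=2u^2v+u^2v^2=u^2v^2$, and $2uv'=4uv+2uv^2=0$. So $u^2v^2=u^2v'+uv'^2=2uv'=0$. Hence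
$$2uv=0,\quad u^2v^2=0,\quad u^2v+uv^2=0,\quad quv^2=uv^2,\quad qu^2v=u^2v. \tag{17}$$
The last two hold because $quv^2=uv^2+u^2v^2$ and $qu^2v=u^2v+u^3v=u^2v+2uv$. The elements $q,q'$ are arbitrary and may coincide.

**Step 4: a candidate on a free module.** Let $\pi:P\to A$ be a surjection from a finitely generated free $\mathbb Z[Q]$-module, with $\mathbb Z$-basis $B$ consisting of the $Q$-translates of a $\mathbb Z[Q]$-basis, and $R=\ker\pi$. Pull back $f$ to $P$, so $f(P,R)=0$. Put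
$$\psi_0\Bigl(\sum n_bb\Bigr)=\sum_{\{b,b'\}}n_bn_{b'}\,2f(b,b')\qquad(\text{unordered pairs }b\ne b').$$
This is well defined since $2f$ is symmetric ($4f=0$), and $Q$-invariant since $Q$ permutes $B$. It satisfies $\psi_0(x+x')-\psi_0(x)-\psi_0(x')=2f(x,x')$, because $f(b,b)=0$. In particular it is additive on $R$. Let $I_Q$ be the augmentation ideal of $\mathbb Z[Q]$, spanned by the $q-1$. Suppose we know that $\psi_0$ vanishes on $R\cap I_QP$. Then $\psi_0|_R$ factors through $R/(R\cap I_QP)\subset P/I_QP$ and extends, $\mathbb Q/\mathbb Z$ being injective, to a homomorphism on $P/I_QP$, i.e. to a $Q$-invariant homomorphism $\lambda:P\to\mathbb Q/\mathbb Z$. The function $\psi_0-\lambda$ vanishes on $R$, satisfies $(\psi_0-\lambda)(x+\rho)=(\psi_0-\lambda)(x)+2f(x,\rho)=(\psi_0-\lambda)(x)$ for $\rho\in R$, and so descends to a $Q$-invariant $\psi$ on $A$ with (16).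

**Step 5: $\psi_0$ vanishes on $R\cap I_QP$.** Let $\rho\in R\cap I_QP$. Write $\rho=\sum_k\sigma_kx_k$ with $\sigma_k=q_k-1$, $q_k\in Q$, $x_k\in\pm B$, repetitions allowed. Let $w_k$ be the image of $\sigma_kx_k$ in $A$, so $\sum_kw_k=0$. We have $\psi_0(q_kx_k-x_k)=2f(q_kx_k,-x_k)=2f(x_k,q_kx_k)=2f(x_k,\sigma_kx_k)$ (both sides are 0 if $q_k=1$). Hence
$$\psi_0(\rho)=\sum_k2f(x_k,w_k)+\sum_{k<l}2f(w_k,w_l).$$
For $\sigma=q-1$ we have $f(\sigma x,x')=f(x,\sigma^\ast x')$ with $\sigma^\ast=q^{-1}-1=-q^{-1}\sigma$. First, by (17), $2f(w_k,w_l)=f(x_k,2\sigma_k^\ast\sigma_lx_l)=0$. Second, using $2\sigma_k=\sigma_k^3$ on $A$ and $f(x,\sigma x')=-f(q^{-1}\sigma x,x')$,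
$$2f(x_k,w_k)=f(x_k,\sigma_k^3x_k)=-f(q_k^{-1}w_k,\sigma_kw_k)=-f(w_k,q_k\sigma_kw_k)=-f(w_k,\sigma_kw_k)-f(w_k,\sigma_k^2w_k),$$
and $f(w_k,\sigma_k^2w_k)=f(w_k,\sigma_k^3x_k)=2f(w_k,w_k)=0$. So, substituting $w_k=-\sum_{l\ne k}w_l$ in the first argument,
$$\psi_0(\rho)=-\sum_kf(w_k,\sigma_kw_k)=\sum_{k<l}\bigl[f(w_l,\sigma_kw_k)+f(w_k,\sigma_lw_l)\bigr].$$
Put $u=\sigma_l$, $v=\sigma_k$. By (17),
$$f(w_l,\sigma_kw_k)=f(ux_l,v^2x_k)=f(x_l,u^\ast v^2x_k)=-f(x_l,q_l^{-1}uv^2x_k)=-f(x_l,uv^2x_k),$$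
$$f(w_k,\sigma_lw_l)=-f(u^2x_l,vx_k)=-f(x_l,q_l^{-2}u^2vx_k)=-f(x_l,u^2vx_k).$$
Their sum is $-f(x_l,(uv^2+u^2v)x_k)=0$. Hence $\psi_0(\rho)=0$, and Theorem B(2) is proved. $\square$

### Part (3)

Let $n=2^mk$ with $m\ge3$ and $k$ odd, and let $G_0=A_0\rtimes(\mathbb Z/8)^3$ be the group of Theorem A for $2^m$. Its $H_2$ has an element of order divisible by $2^{m+1}$, and by part (1) $\exp(H_2(G_0,\mathbb Z))\mid2^{m+1}$, so $\exp(H_2(G_0,\mathbb Z))=2^{m+1}$. Put
$$G=G_0\times(\mathbb Z/k)^2=\bigl(A_0\times(\mathbb Z/k)^2\bigr)\rtimes(\mathbb Z/8)^3,$$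
with trivial action on $(\mathbb Z/k)^2$. Then $\exp(G)=2^mk=n$. The orders of the two factors are coprime, so the tensor product of their $H_1$'s vanishes and the Künneth formula gives
$$H_2(G,\mathbb Z)=H_2(G_0,\mathbb Z)\oplus H_2((\mathbb Z/k)^2,\mathbb Z)=H_2(G_0,\mathbb Z)\oplus\mathbb Z/k,$$
of exponent $2^{m+1}k=2n$. $\blacksquare$
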